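\title{Finite orders of products of two class transpositions}

\begin{abstract}
A class transposition is the involution of $\mathbb Z$ that interchanges two disjoint residue classes by the rule $r_1+km_1\leftrightarrow r_2+km_2$. We prove that every finite order of a product of two class transpositions divides $840$, so that only finitely many integers occur as such orders. The reason is that, in the case of finite order, the orbits of the group generated by the two transpositions have at most eight points. The order $840$ is attained, the odd orders are exactly $1$, $3$ and $15$, and an integer prime to $7$ occurs if and only if it divides $120$ and is not $5$. The proof describes orbits by words in two affine maps and decides one prime at a time which words can be read.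
\end{abstract}

\section{The question and the results}\label{sec:intro}

For integers $0\le r<m$ let $r(m)=r+m\mathbb Z$ be the residue class of $r$ modulo $m$. If $r_1(m_1)$ and $r_2(m_2)$ are disjoint, the \emph{class transposition} $\tau_{r_1(m_1),r_2(m_2)}$ is the permutation of $\mathbb Z$ that interchanges $r_1+km_1$ and $r_2+km_2$ for every integer $k$ and fixes all other integers:
\[
\tau_{r_1(m_1),r_2(m_2)}=\prod_{k\in\mathbb Z}\,(r_1+km_1,\ r_2+km_2).
\]
The class transpositions generate a subgroup $\mathrm{CT}(\mathbb Z)$ of $\mathrm{Sym}(\mathbb Z)$. Two distinct involutions generate a dihedral group, which is determined by the order of their product, so these orders describe the simplest relations among the generators of $\mathrm{CT}(\mathbb Z)$. We answer the following question, which comes from Bardakov and Iskra \cite{BI}.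

\medskip
\noindent\emph{Are there only finitely many integers that occur as the order of a product of two class transpositions?}
\medskip

Throughout, $\tau_1=\tau_{A,B}$ and $\tau_2=\tau_{C,D}$, where $A,B$ and $C,D$ are two pairs of disjoint residue classes; we abbreviate these data by $[A,B;C,D]$. Let $\Gamma$ be the graph on the vertex set $\mathbb Z$ whose edges are the $2$-cycles of $\tau_1$ and the $2$-cycles of $\tau_2$; a common $2$-cycle gives a double edge. The components of $\Gamma$ are the orbits of $\langle\tau_1,\tau_2\rangle$. They are paths or cycles, and $\tau_1\tau_2$ acts as an $n$-cycle on a path with $n$ vertices and as two $k$-cycles on a cycle with $2k$ vertices (Lemma~\ref{lem:cycles}). The question therefore asks whether the components have a size bound that is common to all products of finite order.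

\begin{example}\label{ex:small}
Suppose that $A,B$ have the same modulus $m$ and $C,D$ the same modulus $n$. Then $\tau_1$ and $\tau_2$ preserve the interval $\{0,\dots,L-1\}$ for $L=\operatorname{lcm}(m,n)$ and commute with translation by $L$, so the order is finite and can be read off on this interval. For $m=n$ we multiply two transpositions of $S_m$ and obtain the orders $1$ (for $\tau_1=\tau_2$), $2$ (for $[0(4),1(4);2(4),3(4)]$) and $3$ (for $[0(3),1(3);0(3),2(3)]$). For $m\neq n$ longer components appear:
\begin{center}
\begin{tabular}{lll}
data & components with an edge in $\{0,\dots,L-1\}$ & order\\ \hline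
$[0(2),1(2);0(3),1(3)]$ & double edge $0,1$; path $2,3,4,5$ & $4$\\
$[0(2),1(2);0(3),2(3)]$ & path $1,0,2,3,5,4$ & $6$\\
$[0(4),2(4);0(3),1(3)]$ & paths $2,0,1$;\ \ $3,4,6,7$;\ \ $8,10,9$ & $12$
\end{tabular}
\end{center}
With unequal moduli the order may be infinite. For $[0(2),1(2);1(2),0(4)]$, where $\tau_1$ sends $2k$ to $2k+1$ and $\tau_2$ sends $2k+1$ to $4k$, the component of $2$ is the infinite path $2,3,4,5,8,9,16,17,\dots$.
\end{example}

These cases suggest no bound: $L$ is arbitrary, two involutions of $S_L$ can form a path through all $L$ points, and eight free parameters leave room to arrange long paths by congruences. What speaks for a bound is that each step along a component is made by one of only two affine maps or their inverses. A long component should repeat a pattern of steps, and the last example shows what a repeating pattern does. This second expectation is the right one.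

\begin{theorem}\label{thm:main}
If $\tau_1\tau_2$ has finite order, then every component of $\Gamma$ is a path with at most $8$ vertices or a cycle with $2$ or $4$ vertices. Hence the order of $\tau_1\tau_2$ divides $\operatorname{lcm}(1,\dots,8)=840$, and only finitely many integers occur as orders of products of two class transpositions.
\end{theorem}

We say that an integer \emph{occurs} if it is the order of such a product.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] The integer $840$ occurs, and there are products of finite order with components of $8$ vertices.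
\item[(b)] The odd integers that occur are exactly $1,3,15$. So at most $27$ integers occur: $1,3,15$ and the $24$ even divisors of $840$.
\item[(c)] All divisors of $120$ except $5$ occur, and $42,168,420,840$ occur. Thus an integer prime to $7$ occurs if and only if it divides $120$ and is not $5$.
\end{itemize}
\end{theorem}

We do not decide whether $14,28,56,70,84,140,210,280$ occur.

The proof of Theorem~\ref{thm:main} has three steps. A walk in $\Gamma$ spells a word in the maps $f\colon A\to B$, $g\colon C\to D$ and their inverses (Section~\ref{sec:words}), and whether a word can be spelled at all is decided separately in each ring $\mathbb Z_q$ of $q$-adic integers (Section~\ref{sec:local}). If a word $uu$ can be spelled, then so can every power $u^n$, which produces arbitrarily long components unless $u$ is the identity (Section~\ref{sec:squares}). Finally, every word of length $8$ that can be spelled contains such a repetition (Section~\ref{sec:eight}). Section~\ref{sec:odd} treats odd orders, and Section~\ref{sec:examples} constructs the examples.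

\section{Components and words}\label{sec:words}

Each vertex of $\Gamma$ lies on at most one $\tau_1$-edge and at most one $\tau_2$-edge. So a component is a finite path (a single vertex counts as a path), an infinite path, or a cycle; the two kinds of edges alternate along it, and a cycle has even length. A vertex of degree $1$ is a \emph{leaf}; a vertex of degree $2$, that is, a point of $(A\cup B)\cap(C\cup D)$, is a \emph{junction}.

\begin{lemma}\label{lem:cycles}
The product $\tau_1\tau_2$ acts as an $n$-cycle on a path with $n$ vertices, as two $k$-cycles on a cycle with $2k$ vertices, and with an infinite orbit on an infinite component. So its order is finite if and only if the components have bounded size, and then it is the least common multiple of these numbers $n$ and $k$.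
\end{lemma}

\begin{proof}
Number the vertices consecutively and let $\sigma,\sigma'$ be $\tau_1,\tau_2$ in the order for which $v_iv_{i+1}$ is a $\sigma$-edge for odd $i$ and a $\sigma'$-edge for even $i$. Applying $\sigma$ and then $\sigma'$ gives $\tau_1\tau_2$ or its inverse; it sends $v_i$ to $v_{i+2}$ for odd $i$ and to $v_{i-2}$ for even $i$ whenever these vertices exist. This settles cycles (indices modulo $2k$) and infinite components. On a path $v_1,\dots,v_n$ with $n\ge2$, the vertex $v_2$ goes to $v_1$, which $\sigma'$ fixes; for odd $n$ the vertex $v_n$ is fixed by $\sigma$ and goes to $v_{n-1}$; for even $n$ the vertex $v_{n-1}$ goes to $v_n$, which $\sigma'$ fixes. The result is the single cycle $v_1\to v_3\to v_5\to\cdots\to v_4\to v_2\to v_1$.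
\end{proof}

Write $A=r_1(m_1)$, $B=r_2(m_2)$, $C=s_1(n_1)$, $D=s_2(n_2)$ and let
\[
f\colon A\to B,\quad r_1+km_1\mapsto r_2+km_2,\qquad\qquad g\colon C\to D,\quad s_1+kn_1\mapsto s_2+kn_2 .
\]
These bijections are restrictions of affine maps of $\mathbb Q$ with positive multipliers $\lambda=m_2/m_1$ and $\mu=n_2/n_1$. The \emph{letters} are the four partial maps $f,f^{-1}$ (the $f$-letters) and $g,g^{-1}$ (the $g$-letters); $f,g$ are \emph{positive}, $f^{-1},g^{-1}$ \emph{negative}. A \emph{word} $w=l_1\cdots l_n$ is a sequence in which $f$-letters and $g$-letters alternate, and $|w|=n$. Words are applied \emph{from left to right}: $x\cdot w$ is the result of applying $l_1,\dots,l_n$ in turn, so $x\cdot fg=g(f(x))$. The domain $\operatorname{dom}(w)$ is the set of integers $x$ for which every step is defined, and $w$ is \emph{realizable} if $\operatorname{dom}(w)\ne\emptyset$. Subwords (blocks of consecutive letters) of a realizable word are realizable, and so is its inverse $w^{-1}=l_n^{-1}\cdots l_1^{-1}$. A letter of a word is \emph{inner} if it is neither first nor last.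

For $x\in\operatorname{dom}(w)$ the points $x,\ x\cdot l_1,\ x\cdot l_1l_2,\dots$ form a walk in $\Gamma$ whose edges alternate in kind; we say that $w$ is \emph{read along} the component of $x$. Such a walk never takes the same edge twice in a row, so it visits distinct vertices on a path and runs in one direction around a cycle. A path with $n$ vertices, read from one end, gives a realizable word with $n-1$ letters, \emph{the word of the path}; reading from the other end gives the inverse. Along a cycle or an infinite component, words of every length are read. For instance, for $[2(9),8(9);0(2),5(6)]$ we have $f(x)=x+6$ and $g(x)=3x+5$, and the component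
\begin{equation}\label{eq:path8}
10\xrightarrow{\,g\,}35\xleftarrow{\,f\,}29\xleftarrow{\,g\,}8\xleftarrow{\,f\,}2\xrightarrow{\,g\,}11\xrightarrow{\,f\,}17\xleftarrow{\,g\,}4
\end{equation}
has the word $gf^{-1}g^{-1}f^{-1}gfg^{-1}$.

Three operations, called \emph{flips}, change neither the components of $\Gamma$ nor the order of $\tau_1\tau_2$: exchanging $A$ and $B$ replaces $f$ by $f^{-1}$, exchanging $C$ and $D$ replaces $g$ by $g^{-1}$, and exchanging $\tau_1$ and $\tau_2$ interchanges $f$ and $g$.

\section{Residue classes one prime at a time}\label{sec:local}

Two residue classes of $\mathbb Z$ can overlap without one containing the other, and this makes domains of words hard to follow. For classes with moduli that are powers of one prime $q$ this cannot happen. We therefore split each class into its prime-power parts, which are balls in $\mathbb Z_q$.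

Let $q$ be a prime, $v_q$ the $q$-adic valuation and $|x|_q=q^{-v_q(x)}$. We regard $\mathbb Z$ as a dense subset of the complete ring $\mathbb Z_q$. A \emph{ball} is a set $a+q^j\mathbb Z_q$ with $a\in\mathbb Z$ and $j\ge0$; its \emph{radius} is $q^{-j}$. We use the following standard facts.
\begin{itemize}
\item[(B1)] Balls are open and closed. Two balls are disjoint or nested, and two balls of equal radius that meet are equal.
\item[(B2)] A ball of radius $\rho$ is the disjoint union of $q$ balls of radius $\rho/q$ (its \emph{halves} for $q=2$, its \emph{thirds} for $q=3$), and each proper subball lies in one of them.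
\item[(B3)] If $p\notin P$ for a ball $P$, then $|x-p|_q$ is constant on $P$. If $p\in P$, then $P$ is the set of points whose distance from $p$ is at most the radius of $P$.
\item[(B4)] If a ball is covered by finitely many balls, their radii add up to at least its radius. (Count residues modulo a high power of $q$.)
\item[(B5)] An affine map with multiplier $\kappa\neq0$ multiplies distances by $|\kappa|_q$. If it maps a ball $P$ onto a ball $Q$, it maps subballs of $P$ onto subballs of $Q$ and multiplies their radii by $|\kappa|_q$.
\end{itemize}
For $R=r(m)$ put $R_q=r+m\mathbb Z_q=r+q^{v_q(m)}\mathbb Z_q$, the \emph{$q$-component} of $R$. The formulas for $f$ and $g$, with $k\in\mathbb Z_q$, define affine bijections $A_q\to B_q$ and $C_q\to D_q$, again denoted by $f$ and $g$. Put $\alpha_q=v_q(\lambda)$ and $\beta_q=v_q(\mu)$. Then $f$ multiplies $q$-adic distances by $q^{-\alpha_q}$, and $\alpha_q=0$ if and only if $A_q$ and $B_q$ have equal radii; the same holds for $g$, $\beta_q$, $C_q$, $D_q$.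

\begin{lemma}\label{lem:crt}
Let $R,R'$ be residue classes.
\begin{itemize}
\item[(a)] An integer lies in $R$ if and only if it lies in $R_q$ for all $q$. Conversely, if $P_q\subset\mathbb Z_q$ are balls with $P_q=\mathbb Z_q$ for all but finitely many $q$, the integers lying in all $P_q$ form a residue class with components $P_q$. In particular, for a ball $P\subset R_q$ the set $R\cap P$ is a residue class with $q$-component $P$ and the other components of $R$.
\item[(b)] $R\cap R'=\emptyset$ if and only if $R_q\cap R'_q=\emptyset$ for some $q$. Otherwise $R\cap R'$ is a residue class with components $R_q\cap R'_q$.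
\item[(c)] $R$ is dense in $R_q$. So $R$ meets every nonempty open subset of $R_q$, and $R\subset R'$ implies $R_q\subset R'_q$.
\item[(d)] If $R$ lies in the domain of a letter $l$, then $l(R)$ is a residue class with components $l(R_q)$.
\end{itemize}
\end{lemma}

\begin{proof}
For integers $x,a$, the condition $x\in a+q^j\mathbb Z_q$ means $x\equiv a \pmod{q^j}$, so (a) is the Chinese remainder theorem, and (b) is (a) for the sets $R_q\cap R'_q$, which are balls or empty. Part (c) holds because $\mathbb Z$ is dense in $\mathbb Z_q$ and balls are closed. For (d) let $l=f$: the class $R$ consists of the points $r_1+m_1(a+bk)$, $k\in\mathbb Z$, for fixed $a,b$, its image of the points $r_2+m_2(a+bk)$, and the components are given by the same formulas with $k\in\mathbb Z_q$.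
\end{proof}

We say that $q$ \emph{separates} $R$ and $R'$ if $R_q\cap R'_q=\emptyset$. The next observation is how the disjointness of $A,B$ and of $C,D$ enters the proofs.

\begin{lemma}\label{lem:engulf}
If $q$ separates $X$ and $Y$ and the class $W$ meets both $X$ and $Y$, then $X_q$ and $Y_q$ are disjoint proper subballs of $W_q$.
\end{lemma}

\begin{proof}
The ball $W_q$ meets $X_q$, so the two are nested, and $W_q\subset X_q$ is impossible since $W_q$ meets $Y_q$. Hence $X_q\subsetneq W_q$, and the same holds for $Y_q$.
\end{proof}

For a word $w$ let $\operatorname{dom}_q(w)\subset\mathbb Z_q$ be its domain when the letters act on the balls $A_q,B_q,C_q,D_q$. Call $w$ \emph{$q$-realizable} if $\operatorname{dom}_q(w)\ne\emptyset$.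

\begin{lemma}\label{lem:localglobal}
The set $\operatorname{dom}_q(w)$ is empty or a ball, in which case $w$ maps it onto a ball, and it equals $\mathbb Z_q$ if $q\nmid m_1m_2n_1n_2$. An integer lies in $\operatorname{dom}(w)$ if and only if it lies in $\operatorname{dom}_q(w)$ for all $q$. Hence $w$ is realizable if and only if it is $q$-realizable for every $q$, and then $\operatorname{dom}(w)$ is a residue class.
\end{lemma}

\begin{proof}
Use induction on the length, with $w=w'l$. If $w'$ maps the ball $P'$ onto the ball $Q'$, then $\operatorname{dom}_q(w)$ is the preimage of $Q'\cap\operatorname{dom}_q(l)$, which is empty or a ball by (B1) and (B5). If $q\nmid m_1m_2n_1n_2$, all letters are bijections of $\mathbb Z_q$. For $x\in\operatorname{dom}(w')$ the point $x\cdot w'$ is an integer, so by Lemma~\ref{lem:crt}(a) it lies in $\operatorname{dom}(l)$ if and only if it lies in $\operatorname{dom}_q(l)$ for all $q$; this gives the second claim. The last one follows from Lemma~\ref{lem:crt}(a).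
\end{proof}

\section{Squares force infinite order}\label{sec:squares}

The mechanism is visible in $[0(6),1(6);1(6),0(4)]$, where $f(x)=x+1$ and $g(1+6k)=4k$. The word $u=fg$ acts on $0(6)$ as $x\mapsto\frac23x$. The component $18,19,12,13,8$ is a path with word $uu$, and taken alone it looks like a contribution $5$ to a finite order. But $54,55,36,37,24,25,16$ has the word $u^3$, and in general $2\cdot3^n$ is a leaf of a path with word $u^n$ that ends at $2^{n+1}$. The primes explain why. At $q=2$ the word $u$ maps $2\mathbb Z_2$ onto $4\mathbb Z_2\subset2\mathbb Z_2$, so it can be repeated forward forever. At $q=3$ it maps $3\mathbb Z_3$ onto $\mathbb Z_3$, so $u^{-1}$ can be repeated forever, and $u^n$ is defined on $3^n\mathbb Z_3$. No integer $x\ne0$ lies in the domain of all powers of $u$, yet each power has a residue class as its domain, and the order is infinite. The nesting of balls makes this argument general.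

\begin{lemma}\label{lem:pump}
Let $\tau_1\tau_2$ have finite order, and let $u$ be a nonempty word of even length such that $uu$ is realizable. Then $u$ is the identity on $\operatorname{dom}(u)$, and every component along which $u$ is read is a cycle whose length divides $|u|$.
\end{lemma}

\begin{proof}
Fix $q$ and $n\ge1$. The word $u$ maps a ball $P=\operatorname{dom}_q(u)$ onto a ball $Q$, and $P\cap Q\neq\emptyset$ because $uu$ is $q$-realizable. So $P$ and $Q$ are nested. If $Q\subset P$, then $u^n$ is defined on $P$. If $P\subset Q$, then $(u^{-1})^n$ is defined on $Q$, and its inverse $u^n$ is $q$-realizable. By Lemma~\ref{lem:localglobal}, $\operatorname{dom}(u^n)$ is a residue class for every $n$.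

The word $u$ acts as an affine map with a multiplier $\kappa>0$, a product of powers of $\lambda$ and $\mu$. Suppose this map is not the identity. Then it has at most one fixed point, so there is $x\in\operatorname{dom}(u^n)$ with $x\cdot u\ne x$. The differences $x\cdot u^{j+1}-x\cdot u^j=\kappa^j(x\cdot u-x)$ have the same sign, so $x,\ x\cdot u,\dots,x\cdot u^n$ are $n+1$ distinct points of one component. As $n$ is arbitrary, the order is infinite by Lemma~\ref{lem:cycles}, a contradiction.

So every walk that spells $u$ is closed. It cannot lie on a path, and on a cycle it makes a whole number of turns.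
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:main} uses finite order in an essential way. The positivity of $\kappa$ is needed, since $x\mapsto c-x$ has order $2$ without being the identity; it holds because class transpositions match the two classes in increasing order.

A \emph{square} is a word $uu$ with $|u|\in\{2,4\}$. By Lemma~\ref{lem:pump}, if the order is finite, then a component along which a square is read is a cycle with $2$ or $4$ vertices; in particular words read along paths contain no squares.

\section{Words of length eight}\label{sec:eight}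

\begin{proposition}\label{prop:eight}
For any two class transpositions, every realizable word of length $8$ contains a square.
\end{proposition}

The word of the path \eqref{eq:path8} has length $7$ and no square, so $8$ cannot be lowered. Realizability cannot be dropped either: in the words $(fgfg^{-1}f^{-1}g^{-1})^n$ the $f$-signs run $++-$ and the $g$-signs $+--$ periodically, a repeated $f$-sign is never interlaced with a repeated $g$-sign, and neither sign sequence has a block of four terms with period $2$, so these words contain no square. We must find out which short patterns the arithmetic allows. If one of the intersections $A\cap C$, $A\cap D$, $B\cap C$, $B\cap D$ is empty, a flip makes it $B\cap D$, and the answer is immediate.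

\begin{lemma}\label{lem:negpos}
If $B\cap D=\emptyset$, every realizable word consists of a block of negative letters followed by a block of positive letters, and it contains a square if one block has at least $4$ letters.
\end{lemma}

\begin{proof}
After $f$ the walk is in $B$, hence not in $D$, so the next letter is $g$. After $g$ it is in $D$, hence not in $B$, so the next letter is $f$. Four alternating letters of one sign form a square.
\end{proof}

In general, an inner $g$-letter joins a point of $(A\cup B)\cap C$ to a point of $(A\cup B)\cap D$, and its two neighbors record in which of $A,B$ these points lie. For $X,Y\in\{A,B\}$ say that $g$ \emph{has type} $XY$ if $g(x)\in Y$ for some $x\in X\cap C$. The types $AA,BB$ are \emph{loops}, the types $AB,BA$ are \emph{crossings}. Since $f$ starts in $A$ and ends in $B$, a realizable word with an inner $g$-letter requires a type as follows: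
\begin{equation}\label{eq:triples}
\begin{array}{c|c|c|c}
AA & BB & BA & AB\\ \hline
f^{-1}g^{\pm1}f & fg^{\pm1}f^{-1} & fgf,\ \ f^{-1}g^{-1}f^{-1} & fg^{-1}f,\ \ f^{-1}gf^{-1}
\end{array}
\end{equation}
For example, in $fg^{-1}f$ the letter $g^{-1}$ takes a point of $B$ to a point $x\in A\cap C$, so $g(x)\in B$. Thus loops govern changes of the $f$-sign, and crossings govern the $g$-letter between equal $f$-signs. The types $CC,DD,CD,DC$ of $f$ are defined with the roles of $\tau_1,\tau_2$ exchanged. The periodic words above need the three types $BA,BB,AA$; the next lemma forbids this.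

\begin{lemma}\label{lem:types}
If each of $C,D$ meets each of $A,B$, then $g$ has at most two of the four types, and so does $f$.
\end{lemma}

\begin{proof}
By symmetry it suffices to treat $g$. Let $q$ separate $A$ and $B$. By Lemma~\ref{lem:engulf}, $A_q\cup B_q\subset C_q\cap D_q$; so $g$ and $g^{-1}$ are defined on $A_q$ and $B_q$, and $C_q,D_q$ are nested. If $g$ has type $XY$, then $g(X_q)\cap Y_q\neq\emptyset$.

Let $\beta_q=0$, so that $g$ preserves radii. If $g$ has type $AA$, then $g(A_q)=A_q$ by (B1). Hence $g(A_q)\cap B_q=\emptyset$ and $g(B_q)\cap A_q=g(B_q\cap A_q)=\emptyset$, and no crossing occurs. The same holds for $BB$. So the types are all loops or all crossings.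

Let $\beta_q\ne0$. Exchanging $C$ and $D$ turns type $XY$ into $YX$ and $\beta_q$ into $-\beta_q$, so we may assume $\beta_q>0$. Then $D_q\subsetneq C_q$, and $g$ is a contraction of the complete space $C_q$; it has a fixed point $p$, and $|g(x)-p|_q=q^{-\beta_q}|x-p|_q$. If $p\notin X_q$, the distance to $p$ is a positive constant $d_X$ on $X_q$ by (B3), so $x$ and $g(x)$ cannot both lie in $X_q$. Thus type $XX$ forces $p\in X_q$, and at most one loop occurs. Suppose both crossings occur. If $p\in A_q$, then $g(A_q)\subset A_q$ by (B3), which excludes $AB$; if $p\in B_q$, then $BA$ is excluded in the same way. If $p\notin A_q\cup B_q$, then $d_B=q^{-\beta_q}d_A$ and $d_A=q^{-\beta_q}d_B$, which is impossible. So at most one crossing occurs.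
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eight}]
Flips preserve squares. If one of the four intersections is empty, we may assume $B\cap D=\emptyset$, and in a word of length at least $7$ one block of Lemma~\ref{lem:negpos} has $4$ letters. So let all four intersections be nonempty, and let $w=l_1\cdots l_8$ be realizable. One of $l_1\cdots l_7$ and $l_2\cdots l_8$ has the form $f^{\varepsilon_1}g_1f^{\varepsilon_2}g_2f^{\varepsilon_3}g_3f^{\varepsilon_4}$ with $g$-letters $g_i$; the other has this form with $f,g$ exchanged.

Suppose $g$ has at most one loop and at most one crossing. By \eqref{eq:triples}, all changes in the sequence $\varepsilon_1,\dots,\varepsilon_4$ go in the same direction, so there is at most one, and there is a sign $\delta$ ($+1$ for $BA$, $-1$ for $AB$) such that the letter between $f^\varepsilon$ and $f^\varepsilon$ is always $g^{\varepsilon\delta}$. If three consecutive signs equal $\varepsilon$, we find the square $f^\varepsilon g^{\varepsilon\delta}f^\varepsilon g^{\varepsilon\delta}$. Otherwise the signs are $-\varepsilon,-\varepsilon,\varepsilon,\varepsilon$ and the subword is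
\[
f^{-\varepsilon}g^{-\varepsilon\delta}f^{-\varepsilon}\,g_2\,f^{\varepsilon}g^{\varepsilon\delta}f^{\varepsilon}.
\]
If $g_2=g^{-\varepsilon\delta}$, its first four letters form a square; if $g_2=g^{\varepsilon\delta}$, its last four do. The same argument applies if $f$ has at most one loop and at most one crossing.

In the remaining case, Lemma~\ref{lem:types} shows that $g$ has exactly the two loops or exactly the two crossings, so the signs of the four $f$-letters of $w$ alternate or are constant. The same holds for the four $g$-letters. Hence $l_{i+4}=l_i$ for $1\le i\le4$, and $w$ itself is a square.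
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Along a component that is not a path with at most $8$ vertices, a word of length $8$ is read. It contains a square by Proposition~\ref{prop:eight}, so the component is a cycle with $2$ or $4$ vertices by Lemma~\ref{lem:pump}. By Lemma~\ref{lem:cycles} all cycles of $\tau_1\tau_2$ have lengths in $\{1,\dots,8\}$.
\end{proof}

\section{Odd orders}\label{sec:odd}

\begin{proposition}\label{prop:odd}
If the order of $\tau_1\tau_2$ is finite and odd, it is $1$, $3$ or $15$.
\end{proposition}

Let the order be finite and odd. By Theorem~\ref{thm:main} and Lemma~\ref{lem:cycles}, each component is a single vertex, a double edge, or a path with $3$, $5$ or $7$ vertices. We have to exclude paths with $7$ vertices and to exclude the order $5$. The main tool is that no component is a single edge: every edge has a junction among its ends, and Lemma~\ref{lem:crt} turns this into inclusions between balls.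

\subsection{One of the four intersections is empty}

After flips, $B\cap D=\emptyset$. By Lemma~\ref{lem:negpos}, the word of a path consists of at most $3$ negative and then at most $3$ positive letters. A path with $7$ vertices would combine the two longest blocks, and the following lemma shows that they cannot coexist on a path.

\begin{lemma}\label{lem:fgfg}
If $fgf$ and $gfg$ are realizable, so is $fgfg$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:localglobal} we may work at one prime $q$. Let $y\in\operatorname{dom}_q(fgf)$. If $B_q\subset C_q$, then $y\cdot fgf\in B_q\subset C_q$, so $y\in\operatorname{dom}_q(fgfg)$. Otherwise $C_q\subsetneq B_q$, since both balls contain $y\cdot f$. Then the image of $fg$ is $g(B_q\cap C_q)=D_q$. For $x\in\operatorname{dom}_q(gfg)$ the point $g(x)\in D_q$ lies in this image and in $\operatorname{dom}_q(fg)$, so $fgfg$ is $q$-realizable.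
\end{proof}

The word of a path with $7$ vertices would be $f^{-1}g^{-1}f^{-1}gfg$ or $g^{-1}f^{-1}g^{-1}fgf$. In both cases $fgf$ and $gfg$ are realizable, one of them as the inverse of the negative block. Then $fgfg$ is realizable, and by Lemma~\ref{lem:pump} the word $fg$ is read only along cycles; but it is read along our path. So there is no such path.

Suppose there is a path with $5$ vertices. Its word has $1$, $2$ or $3$ negative letters, so up to inversion it is
\[
f^{-1}gfg,\qquad g^{-1}fgf\qquad\text{or}\qquad g^{-1}f^{-1}gf .
\]
Each contains $f^{-1}g$ or $g^{-1}f$, whose middle point lies in $A\cap C$; each contains $gf$, with middle point in $A\cap D$; and each contains $fg$ or $g^{-1}f^{-1}$, with middle point in $B\cap C$. Let $q_1$ separate $A,B$ and $q_2$ separate $C,D$. By Lemma~\ref{lem:engulf}, $A_{q_1},B_{q_1}$ are proper subballs of $C_{q_1}$, and $C_{q_2},D_{q_2}$ are proper subballs of $A_{q_2}$. So $q_1\ne q_2$, and one of them is odd. For odd $q$ two proper subballs do not cover a ball, by (B2). If $q_1$ is odd, Lemma~\ref{lem:crt}(c) gives $z\in C$ outside $A_{q_1}\cup B_{q_1}$, a leaf whose word starts with $g$; if $q_2$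 is odd, it gives a leaf $z\in A\setminus(C\cup D)$ whose word starts with $f$. This word has only positive letters, at most $3$ of them, so the path has $2$, $3$ or $4$ vertices, hence $3$. The order is therefore $1$, $3$ or $15$.

\subsection{All four intersections are nonempty: the separating primes}

\begin{lemma}\label{lem:cover}
Suppose that all four intersections are nonempty and that no component is a path with $2$ vertices. If $q$ separates $A$ and $B$, then
\begin{equation}\label{eq:cover}
C_q=(A_q\cup B_q)\cup g^{-1}(A_q\cup B_q),
\end{equation}
and $q\in\{2,3\}$. If $q=3$, then $C_3=D_3$, and $A_3,B_3$ are two of its thirds. The same holds with $\tau_1,\tau_2$ exchanged.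
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:engulf}, $A_q$ and $B_q$ are proper subballs of both $C_q$ and $D_q$, so the right side of \eqref{eq:cover} is a union of four subballs of $C_q$. If its complement in $C_q$, an open set, were nonempty, it would contain some $z\in C$, and $\{z,g(z)\}$ would be a component, as $z,g(z)\notin A\cup B$.

Let $s$ and $s'$ be the sum of the radii of $A_q$ and $B_q$ divided by the radius of $C_q$ and of $D_q$, respectively. Since $g^{-1}$ maps $D_q$ onto $C_q$, (B4) and (B5) give $s+s'\ge1$, while $s,s'\le2/q$ by (B2). This excludes $q\ge5$. Let $q=3$. If the nested balls $C_3,D_3$ differ, one of $s,s'$ is at most $\frac13\cdot\frac23$, and $s+s'\le\frac89$. So $C_3=D_3$ and $s=s'\ge\frac12$. As $s=3^{-i}+3^{-j}$ with $i,j\ge1$ and $\frac13+\frac19<\frac12$, we get $i=j=1$.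
\end{proof}

The hypothesis on the intersections is needed here: $[0(5),1(5);0(5),2(5)]$ has order $3$, and only the prime $5$ separates its classes.

Assume from now on that all four intersections are nonempty. No prime separates both pairs, since a prime $q$ that separates $A,B$ satisfies $A_q\subset C_q\cap D_q$. By Lemma~\ref{lem:cover} one pair is separated only by $2$ and the other only by $3$; after a flip, $2$ separates $A,B$ and $3$ separates $C,D$. Then $V:=A_3=B_3$ has the thirds $C_3$, $D_3$ and a further one, $K$. An integer in $K$ lies in neither $C$ nor $D$. The map $f\colon V\to V$ has $\alpha_3=0$ and permutes the thirds, and the analog $V=(C_3\cup D_3)\cup f^{-1}(C_3\cup D_3)$ of \eqref{eq:cover} shows $f(K)\ne K$. Of the four permutations that move $K$, a flip of $C,D$ leaves two: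
\[
(\alpha)\quad f \text{ fixes } C_3 \text{ and swaps } D_3,K;\qquad\qquad(\beta)\quad f\colon D_3\to C_3\to K\to D_3 .
\]
An inner $f$-letter joins two points of $C\cup D$. In case $(\alpha)$ both must lie in $C$, so the letter occurs only as $g^{-1}f^{\pm1}g$. A word with three $g$-letters would need its middle one to be both $g$ and $g^{-1}$; so realizable words have at most two $g$-letters, and there are no cycles. In case $(\beta)$ an inner $f$ goes from $D$ to $C$ and an inner $f^{-1}$ from $C$ to $D$, so they occur only as $gfg$ and $g^{-1}f^{-1}g^{-1}$. A word with three $g$-letters contains $gfgfg$ or its inverse, hence a square. In both cases the word of a path has at most two $g$-letters and at most $5$ letters, so no path has $7$ vertices.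

It remains to exclude the order $5$. Suppose the order is $5$; then every path component with more than one vertex has exactly $5$ vertices. Below, $r$ denotes a prime.

\subsection{Case $(\alpha)$}

A word with four letters has an inner $f$-letter with two $g$-neighbors, so up to inversion it is $f^\varepsilon g^{-1}f^\eta g$. Put $Z=C\cap(A\cup B)$. Every component with an edge is a path $e,y,z,z',t$ with
\[
e\notin C\cup D,\quad y=\tau_1(e)\in D,\quad z=g^{-1}(y)\in Z,\quad z'=\tau_1(z)\in Z,\quad t=g(z')\notin A\cup B .
\]
A point of $D\cap(A\cup B)$ can only play the role of $y$, and a point of $Z$ only that of $z$ or $z'$. Hence: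
\begin{itemize}
\item[(1)] $g^{-1}(y)\in A\cup B$ for all $y\in D\cap(A\cup B)$;
\item[(2)] $f(A\cap C)=B\cap C$, and for $x\in Z$ exactly one of $g(x)$ and $g(\tau_1(x))$ lies in $A\cup B$.
\end{itemize}

\emph{Step 1: $A_r\cup B_r\subset D_r$ for $r\ne3$.} Let $x\in A\cap D_3$. Then $x\notin C$ and $f(x)\in K$, so $x\in D$, for otherwise $\{x,f(x)\}$ is a component. Thus $A\cap D_3\subset D$, and Lemma~\ref{lem:crt}(a),(c) give $A_r\subset D_r$. The same argument with $f^{-1}$ gives $B_r\subset D_r$. So $(A\cap D)_r=A_r$ and $(B\cap D)_r=B_r$ for $r\neq3$.

\emph{Step 2: $A_2,B_2$ are the halves of $C_2$, and $C_2\subset D_2$.} By (1), $g^{-1}$ maps $A\cap D$, which is dense in $A_2$, into the closed set $A_2\cup B_2$; so $g^{-1}(A_2)\subset A_2\cup B_2$, and the same holds for $B_2$. Now \eqref{eq:cover} gives $C_2=A_2\cup B_2$. Two disjoint balls that cover $C_2$ are its halves, so $\alpha_2=0$, and $C_2\subset D_2$ by Step 1.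

\emph{Step 3: $C_2\ne D_2$.} Suppose $C_2=D_2$. Then $g$ permutes the halves: for $X\in\{A,B\}$ let $X'\in\{A,B\}$ be given by $g(X_2)=X'_2$. Put $X^+=\{x\in X\cap C: g(x)\in A\cup B\}$. For $x\in X\cap C$ the point $g(x)$ lies in $X'_2$, so $X^+=X\cap g^{-1}(X'\cap D)$. This set is nonempty: for $y\in X'\cap D$ the point $g^{-1}(y)$ lies in $A\cup B$ by (1) and in $X_2$, hence in $X$. So $X^+$ is a residue class with $2$-component $X_2\cap g^{-1}(X'_2)=X_2$. By (2), $A\cap C$ is the disjoint union of the classes $A^+$ and $f^{-1}(B^+)$. Their moduli are $k_1$ and $k_2$ times the modulus of $A\cap C$, and comparing densities gives $1/k_1+1/k_2=1$, so $k_1=2$. But $(A^+)_2=A_2=(A\cap C)_2$, so $k_1$ is odd, a contradiction.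

\emph{Step 4: $f$ is a translation.} Now $C_2\subsetneq D_2$. The balls $g(A_2),g(B_2)$ are the halves of $D_2$, and $C_2$ lies in one of them. Exchanging $A,B$ preserves $(\alpha)$, so let $C_2\subset g(A_2)$. Every $y\in D\cap(A\cup B)$ lies in $C_2\subset g(A_2)$, so $g^{-1}(y)\in A_2$, and (1) gives
\[
g^{-1}(A\cap D)\cup g^{-1}(B\cap D)\subset A\cap C .
\]
Hence $g(x)\notin A\cup B$ for $x\in B\cap C$, and by (2), $g(x)\in A\cup B$ for all $x\in A\cap C$. Let $r\ge5$ and $X\in\{A,B\}$. The displayed inclusion and Step 1 give $X_r\subset g(A_r\cap C_r)$. For the converse, note that $g^{-1}(X_2)$ is a subball of $A_2=(A\cap C)_2$, so $R=A\cap C\cap g^{-1}(X_2)$ is a residue class with $R_r=A_r\cap C_r$. Its image $g(R)$ lies in $A\cup B$ and in $X_2$, hence in $X$, so $g(A_r\cap C_r)\subset X_r$. Therefore $A_r=g(A_r\cap C_r)=B_r$ and $\alpha_r=0$. With $\alpha_2=\alpha_3=0$ and $\lambda>0$ this gives $\lambda=1$, so $f(x)=x+c$.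

Write $V=a+3^j\mathbb Z_3$. Since $f(V)=V$, we have $c\in3^j\mathbb Z_3$, and $f$ acts on the thirds $a+i3^j+3^{j+1}\mathbb Z_3$ by $i\mapsto i+c/3^j$ modulo $3$. This is the identity or a $3$-cycle, never a transposition, which contradicts $(\alpha)$.

\subsection{Case $(\beta)$}

Let $r\ne3$. Here the points of $K$ supply leaves, and we read the word from each.

\emph{Step 1: $A_r\subset C_r$ and $B_r\subset D_r$.} If $x\in A\cap C_3$, then $x\notin D$ and $f(x)\in K$, so $x\in C$, for otherwise $\{x,f(x)\}$ is a component. Thus $A\cap C_3\subset C$ and $A_r\subset C_r$. If $y\in B\cap D_3$, then $y\notin C$ and $f^{-1}(y)\in K$, so $y\in D$ for the same reason, and $B_r\subset D_r$.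

\emph{Step 2.} Let $x\in A\cap C$. Then $f(x)\in K$ is a leaf of a path with $5$ vertices. Its word starts with $f^{-1}g$, and the third letter is an inner $f$-letter preceded by $g$, so the word is $f^{-1}gfg$. Thus $x\cdot g\in A$, $\ x\cdot gf\in B\cap C$, and $x\cdot gfg\notin A\cup B$. From $g(A\cap C)\subset A$ and $(A\cap C)_r=A_r$ we get $g(A_r)\subset A_r$, so $\beta_r\ge0$.

\emph{Step 3.} Let $y\in B\cap D$. Then $f^{-1}(y)\in K$ is a leaf, its word starts with $fg^{-1}$ and so equals $fg^{-1}f^{-1}g^{-1}$. Thus $g^{-1}(B\cap D)\subset B$, and $(B\cap D)_r=B_r$ gives $g^{-1}(B_r)\subset B_r$, so $\beta_r\le0$.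

Hence $\beta_r=0$, and $g^{-1}(B_r)=B_r$ by (B1), for all $r\ne3$. Take $x\in A\cap C$ and $v=x\cdot gf\in B\cap C$. Then $g(v)\in g(B_r)=B_r$ for $r\ne3$, and $g(v)\in D_3\subset B_3$. So $x\cdot gfg=g(v)\in B$, which contradicts Step 2. This completes the proof of Proposition~\ref{prop:odd}.

\section{Constructions}\label{sec:examples}

The orders $1,2,3,4,6,12$ were found in Example~\ref{ex:small}. For the others, note that a component without a junction is a single vertex or a single edge. It thus suffices to follow the components through the four sets $A\cap C$, $A\cap D$, $B\cap C$, $B\cap D$ and, where it matters, to decide whether a single edge exists.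

\subsection{Paths with at most five vertices}

In these five examples the component of a point $x\in A\cap C$ is part of the path
\begin{equation}\label{eq:five}
x\cdot fg,\quad x\cdot f,\quad x,\quad x\cdot g,\quad x\cdot gf ,
\end{equation}
and $B\cap C\subset f(A\cap C)$, $A\cap D\subset g(A\cap C)$, so only the junctions in $B\cap D$ need separate treatment. In all five, $A$ is even and $B$ is odd.

\medskip\noindent\textbf{Order 10:} $[0(2),3(10);0(3),2(15)]$, $f(x)=5x+3$, $g(x)=5x+2$. Here $B\cap D=\emptyset$ modulo $5$, $A\cap C=0(6)$, $B\cap C=3(30)=f(0(6))$ and $A\cap D=2(30)=g(0(6))$. For $x=6j$ the path is $150j+17,\ 30j+3,\ 6j,\ 30j+2,\ 150j+13$. The first end is odd and lies in $D$, so it is not in $A\cup B$; the last is $\equiv1\pmod 3$, so it is not in $C\cup D$. The single edge $\{4,23\}$ gives the order $\operatorname{lcm}(5,2)$.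

\medskip\noindent\textbf{Order 15:} $[0(2),1(4);2(3),0(3)]$, $f(x)=2x+1$, $g(x)=x-2$. For $x=6j+2\in A\cap C$ the path is $12j+3,\ 12j+5,\ 6j+2,\ 6j,\ 12j+1$, with ends $\equiv3\pmod 4$ and $\equiv1\pmod3$. For $y=12j+9\in B\cap D$ the path is $6j+4,\ 12j+9,\ 12j+11$, with ends $\equiv1\pmod3$ and $\equiv3\pmod4$. These paths exhaust $A=0(6)\cup2(6)\cup4(6)$ and $C=2(6)\cup5(12)\cup11(12)$, hence all edges.

\medskip\noindent\textbf{Order 30:} $[0(2),1(4);6(7),0(7)]$, $f(x)=2x+1$, $g(x)=x-6$. For $x=14j+6\in A\cap C$ the path is $28j+7,\ 28j+13,\ 14j+6,\ 14j,\ 28j+1$, with ends $\equiv3\pmod4$ and $\equiv1\pmod7$; these paths contain $B\cap C=13(28)$ and $A\cap D=0(14)$. For $y=28j+21\in B\cap D$ the path is $14j+10,\ 28j+21,\ 28j+27$, with ends $\equiv3\pmod7$ and $\equiv3\pmod4$. The single edge $\{2,5\}$ gives the order $\operatorname{lcm}(5,3,2)$.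

\medskip\noindent\textbf{Order 20:} $[0(14),21(70);0(21),2(15)]$, $f(14k)=70k+21$, $g(21k)=15k+2$. The classes $C,D$ differ modulo $3$, and $B\cap D=\emptyset$ modulo $5$. If $70k+21\in C$ then $3\mid k$, and if $15k+2\in A$ then $2\mid k$; this gives the two inclusions, with $A\cap C=0(42)$. For $x=42n$ we have $x\cdot f=21(10n+1)\in C$, and $x\cdot fg=150n+17$ is odd and in $D$, so a leaf. The point $x\cdot g=30n+2\in D$ lies in $A$ if and only if $n\equiv6\pmod7$; then $x\cdot gf=150n+31$ lies in $B$ and is $\equiv1\pmod3$, so it is a leaf. The sizes are $4$ and $5$; all other components have at most $2$ vertices.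

\medskip\noindent\textbf{Order 60:} $[0(154),21(70);0(231),22(165)]$, $f(154k)=70k+21$, $g(231k)=165k+22$. Again $C,D$ differ modulo $3$, $B\cap D=\emptyset$ modulo $5$, $70k+21\in C$ forces $3\mid k$, and $165k+22\in A$ forces $2\mid k$, with $A\cap C=0(462)$. For $x=462n$ the point $x\cdot f=21(10n+1)$ lies in $C$ if and only if $n\equiv1\pmod{11}$, and then $x\cdot fg=150n+37$ is odd and in $D$, so a leaf. The point $x\cdot g=22(15n+1)$ lies in $A$ if and only if $n\equiv6\pmod7$, and then $x\cdot gf=150n+31$ is in $B$ and $\equiv1\pmod3$, so a leaf. The values $n=0,1,34$ give the sizes $3,4,5$.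

\subsection{Order 42}

Take $[1(2),4(20);4(15),0(3)]$, $f(x)=10x-6$, $g(x)=(x-4)/5$. The points of $A\cap C$ are $x=15k+4$ with $k$ odd, and their components are
\[
30k+6\xleftarrow{g}150k+34\xleftarrow{f}15k+4\xrightarrow{g}3k\xrightarrow{f}30k-6\xleftarrow{g}150k-26\xleftarrow{f}15k-2 ,
\]
where $150k-26\equiv4\pmod{20}$ because $k$ is odd. The end $30k+6$ is even and $\equiv1\pmod5$; the end $15k-2$ is $\equiv13\pmod{15}$ and $\equiv1\pmod3$. These paths with $7$ vertices contain $A\cap D=3(6)$ and $B\cap D=24(60)=f(3(6))$. For $z=60l+4\in B\cap C$ we have $f^{-1}(z)=6l+1\notin D$ and $g(z)=12l\notin A$. The first lies in $C$ if and only if $l\equiv3\pmod5$, the second in $B$ if and only if $l\equiv2\pmod5$; in these cases $z$ is on one of the long paths, and otherwise $6l+1,\ z,\ 12l$ is a component, such as $1,4,0$. With the single edge $\{5,44\}$ the order is $\operatorname{lcm}(7,3,2)$.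

\subsection{A family with paths of up to eight vertices}

Long paths need words without squares such as that of \eqref{eq:path8}, which uses the types $AA,BA$ of $g$ and $CC,DD$ of $f$. Forbidding all other types gives a criterion for finite order that two congruences can enforce.

\begin{lemma}\label{lem:family}
Suppose that \textup{(a)} $g(x)\notin B$ for all $x\in(A\cup B)\cap C$, and \textup{(b)} $f(A\cap C)\cap D=\emptyset=f(A\cap D)\cap C$. Then the component of a point $x\in A\cap C$ is a path that is part of
\begin{equation}\label{eq:pattern}
x\cdot fgfg^{-1},\ \ x\cdot fgf,\ \ x\cdot fg,\ \ x\cdot f,\ \ x,\ \ x\cdot g,\ \ x\cdot gf,\ \ x\cdot gfg^{-1}.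
\end{equation}
Every other component is a path with at most $5$ vertices, and with at most $4$ if there is no $y\in A\setminus C$ with $f(y)\in C$. In particular the order is finite.
\end{lemma}

\begin{proof}
By (a), $g$ has neither type $AB$ nor $BB$, so by \eqref{eq:triples} only $f$ can follow $fg$, and nothing can follow $fg^{-1}$. By (b), $gfg$ is not realizable. Hence a realizable word that starts with $f$ is an initial part of $fgfg^{-1}$ or of $fg^{-1}$, and one that starts with $gf$ is an initial part of $gfg^{-1}$.

Let $x\in A\cap C$. Then $f(x)\notin D$ by (b), so the walk from $x$ that starts with $f$ spells an initial part of $fgfg^{-1}$; and $g(x)\notin B$ by (a), so the walk that starts with $g$ spells an initial part of $gfg^{-1}$. Both walks stop, so the component is a path as in \eqref{eq:pattern}.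

Consider a component without points of $A\cap C$. If it has no $\tau_1$-edge, it has at most $2$ vertices. If it has a leaf $y\in A$, the word read from $y$ is an initial part of $fgfg^{-1}$ or $fg^{-1}$, and $5$ vertices require $f(y)\in C$. Otherwise each of its points in $A$ lies in $D$. Take such a point $y$ and put $z=g^{-1}(y)\in C$; then $z\notin A$. If $z\in B$, then $f^{-1}(z)$ is a point of $A$ in the component, so it lies in $D$, while $f(f^{-1}(z))\in C$, against (b). So $z$ is a leaf, the word read from it starts with $gf$, and there are at most $4$ vertices.
\end{proof}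

The lemma applies to the following data.
\begin{center}
\begin{tabular}{rllll}
order & $A,\ B$ & $C,\ D$ & $f$ & $g$\\ \hline
$8$ & $2(9),\ 8(9)$ & $0(2),\ 5(6)$ & $x+6$ & $3x+5$\\
$24$ & $7(9),\ 1(45)$ & $0(2),\ 1(30)$ & $5x-34$ & $15x+1$\\
$40$ & $3(9),\ 15(45)$ & $0(10),\ 3(6)$ & $5x$ & $\frac35x+3$\\
$120$ & $6(9),\ 30(45)$ & $0(10),\ 15(30)$ & $5x$ & $3x+15$\\
$168$ & $15(28),\ 57(64)$ & $0(3),\ 1(42)$ & $15+28k\mapsto57+64k$ & $14x+1$\\
$420$ & $10(20),\ 4(8)$ & $5(15),\ 0(30)$ & $\frac25x$ & $2x-10$\\
$840$ & $30(140),\ 60(800)$ & $0(15),\ 2(42)$ & $30+140k\mapsto60+800k$ & $15k\mapsto2+42k$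
\end{tabular}
\end{center}
In the first four rows $C$ is even, $D$ is odd and $f$ preserves parity, which gives (b). There $A,B$ differ modulo $9$, with residues $(2,8)$, $(7,1)$, $(3,6)$, $(6,3)$, and for $x\in(A\cup B)\cap C$ the value $g(x)$ has the residue of $A$: in the four rows $x\equiv2\pmod3$, $x\equiv1\pmod3$, $30\mid x$, $3\mid x$, so $g(x)\equiv2,7,3,6\pmod9$. This gives (a). In the last three rows $C,D$ differ modulo $3$ and $f(x)\equiv x\pmod3$, since $15+28k\equiv57+64k$, $10+20k\equiv4+8k$ and $30+140k\equiv60+800k$; this gives (b). There $A,B$ have residues $(3,1)$, $(2,0)$, $(2,0)$ modulo $4$, and for $x\in(A\cup B)\cap C$ we have $x$ odd, $x$ even, $30\mid x$, so $g(x)\equiv3,2,2\pmod4$; this gives (a). Paths through $x\in A\cap C$ are listed in the order of \eqref{eq:pattern}.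

\medskip\noindent\textbf{Order 8.} For $x=2+18k$ the path is $10+18k$, $35+54k$, $29+54k$, $8+18k$, $x$, $11+54k$, $17+54k$, $4+18k$, with ends $\equiv1,4\pmod9$. The other points of $A$ are $y=11+18k\in D$, with $g^{-1}(y)=2+6k$. For $k\equiv0,1\pmod3$ this point lies in $A\cap C$ or in $8(18)=f(A\cap C)$, so $y$ is on a path with $8$ vertices. For $k\equiv2$ the component is $2+6k,\ y,\ y+6,\ 4+6k$, with ends $\equiv5,7\pmod9$. Components without a point of $A$ have at most $2$ vertices, so the sizes lie in $\{1,2,4,8\}$.

\medskip\noindent\textbf{Order 24.} For $x=16+18n$ the path is $228+450n$, $3421+6750n$, $691+1350n$, $46+90n$, $x$, $241+270n$, $1171+1350n$, $78+90n$, with ends $\equiv3,6\pmod9$. As $C=0(2)$ and $f$ preserves parity, the other components have at most $4$ vertices, and $7,1,0$ is one of them.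

\medskip\noindent\textbf{Order 40.} For $x=30+90n$ the path is $770+2250n$, $465+1350n$, $93+270n$, $150+450n$, $x$, $21+54n$, $105+270n$, $170+450n$, with ends $\equiv5,8\pmod9$. We must exclude components of size $3$, so we follow all of $A=12(18)\cup3(18)$. A point $12+18l\notin C$, such as $12$, is even, so it is a leaf, and its path is $12+18l$, $60+90l$, $39+54l$, $195+270l$, $320+450l$, ending at a point $\equiv5\pmod9$. A point $y=3+18m$ lies in $D$, with $g^{-1}(y)=30m$. For $m\equiv1,2\pmod3$ this point lies in $A\cap C$ or in $60(90)=f(12(18))$, so $y$ is on a path already listed. For $m\equiv0$ the component is $30m,\ y,\ 5y,\ 20+150m$, with ends $\equiv0,2\pmod9$. So the sizes lie in $\{1,2,4,5,8\}$, and $5,8$ occur.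

\medskip\noindent\textbf{Order 120.} For $x=60+90n$ the path is $1520+2250n$, $4575+6750n$, $915+1350n$, $300+450n$, $x$, $195+270n$, $975+1350n$, $320+450n$, with ends $\equiv8,5\pmod9$. The other components have at most $5$ vertices. Among them are $6,30,105,525,170$ and $33,165,50$: the points $6,33$ are not divisible by $5$, and $170,50$ are not divisible by $3$.

\medskip\noindent\textbf{Order 168.} Let $x=15+84n$. Then $x\cdot f=57+192n\in C$, $x\cdot fg=799+2688n=15+28(28+96n)\in A$, and $x\cdot fgf=1849+6144n=1+42\cdot44+6144n$ lies in $D$ if and only if $7\mid n$. On the other side, $x\cdot g=211+1176n=15+28(7+42n)\in A$, $x\cdot gf=505+2688n=1+42(12+64n)\in D$, and $x\cdot gfg^{-1}=36+192n$. By Lemma~\ref{lem:family} these paths have $8$ vertices if $7\mid n$ and $7$ otherwise. As $C=0(3)$ and $f(x)\equiv x\pmod3$, the other components have at most $4$ vertices. One of them is $3,43,121$, since $3\notin A\cup B$ and $121\equiv37\pmod{42}$. The order is $\operatorname{lcm}(8,7,3)$.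

\medskip\noindent\textbf{Order 420.} Let $x=50+60n$. The point $x\cdot f=20+24n$ lies in $C$ if and only if $5\mid n$. For $n=5m$ we get $x\cdot fg=30+240m\in A$, and $x\cdot fgf=12+96m$ lies in $D$ if and only if $m\equiv3\pmod5$. On the other side, $x\cdot g=90+120n\in A$, and $x\cdot gf=36+48n$ lies in $D$ if and only if $n\equiv3\pmod5$. By Lemma~\ref{lem:family} these paths have $6$ or $7$ vertices if $5\mid n$ (both occur), $5$ if $n\equiv3$, and $4$ otherwise; the other components have at most $5$. The order is $\operatorname{lcm}(4,5,6,7)$.

\medskip\noindent\textbf{Order 840.} By Lemma~\ref{lem:family} the order divides $840$. For four points $x\in A\cap C$ we list the walk along $fgfg^{-1}$ and the walk along $gfg^{-1}$; each arrow carries the parameter $k$ of the edge $\{30+140k,\,60+800k\}$ or $\{15k,\,2+42k\}$ that it uses.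
\[
\begin{array}{ll}
8\text{ vertices:} & 3810\xrightarrow{27}21660\xrightarrow{1444}60650\xrightarrow{433}346460\xrightarrow{8249}123735,\\
 & 3810\xrightarrow{254}10670\xrightarrow{76}60860\xrightarrow{1449}21735;\\[2pt]
7\text{ vertices:} & 1710\xrightarrow{12}9660\xrightarrow{644}27050\xrightarrow{193}154460,\\
 & 1710\xrightarrow{114}4790\xrightarrow{34}27260\xrightarrow{649}9735;\\[2pt]
6\text{ vertices:} & 870\xrightarrow{6}4860\xrightarrow{324}13610\xrightarrow{97}77660\xrightarrow{1849}27735,\qquad 870\xrightarrow{58}2438;\\[2pt]
5\text{ vertices:} & 30\xrightarrow{0}60\xrightarrow{4}170\xrightarrow{1}860,\qquad 30\xrightarrow{2}86 .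
\end{array}
\]
The odd ends lie outside $A\cup B$. The ends $154460\equiv26$ and $860\equiv20\pmod{42}$ are $\equiv2\pmod3$, so they lie outside $C\cup D$. The ends $2438\equiv58$ and $86\pmod{140}$ are $\equiv2\pmod4$, so they lie outside $A\cup B$. The order is $\operatorname{lcm}(8,7,6,5)=840$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Part (a) is the last example. For (b), Proposition~\ref{prop:odd} leaves the odd orders $1,3,15$, which occur, and of the $32$ divisors of $840=2^3\cdot3\cdot5\cdot7$ exactly $24$ are even. For (c), the divisors of $120$ other than $5$ are $1$, $2$, $3$, $4$, $6$, $8$, $10$, $12$, $15$, $20$, $24$, $30$, $40$, $60$, $120$; these and $42,168,420,840$ have been realized. Conversely, an order prime to $7$ divides $840/7=120$ by Theorem~\ref{thm:main} and is not $5$ by (b).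
\end{proof}

In particular, $840$ is the largest finite order, and the bound $8$ in Theorem~\ref{thm:main} is best possible.

\begin{thebibliography}{9}
\bibitem{BI} V.~G.~Bardakov, A.~L.~Iskra, \emph{Orders of products of horizontal class transpositions}, arXiv:2409.13341 (2024).
\end{thebibliography}
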